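# Covering Aronszajn-null sets one direction at a time

## Null sets in $\mathbb R^d$, covered without foresight

Let $A\subseteq\mathbb R^d$ be a Borel set of Lebesgue measure zero. An opponent names nonzero vectors $x_1,x_2,\dots$ one after another, and at some point the vectors named so far span $\mathbb R^d$. As soon as $x_n$ is named, and knowing only $x_1,\dots,x_n$, you must name a Borel set $A_n$ that has one-dimensional measure zero on every line parallel to $x_n$. You want $A\subseteq\bigcup_nA_n$. Can you always succeed?

For $d=1$ you answer $A_1=A$ and are done. For $d=2$, with $x_1,x_2$ independent, Fubini's theorem says that $A$ is null on almost every line parallel to $x_1$. Put into $A_1$ the part of $A$ on the good lines. The rest of $A$ lies on a null family of lines parallel to $x_1$. A line parallel to $x_2$ meets each of these lines exactly once, so the rest of $A$ is null on it, and we can take $A_2=A\setminus A_1$. The following proof does this in all dimensions.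

**Proposition 1.** Let $A\subseteq\mathbb R^d$ be Borel and Lebesgue-null. There is a rule assigning to each finite sequence $(x_1,\dots,x_n)$ of nonzero vectors a Borel set $A_n$ that is null on every line parallel to $x_n$, such that $A\subseteq\bigcup_nA_n$ whenever $(x_n)$ spans $\mathbb R^d$.

**Proof.** Write $\lambda_n$ for Lebesgue measure on $\mathbb R^n$ and put
$$\varphi_0=1_A,\qquad \varphi_n(z)=\lambda_n\{u\in\mathbb R^n:\ z+u_1x_1+\dots+u_nx_n\in A\}\in[0,\infty].$$
By Tonelli's theorem $\varphi_n$ is Borel and
$$\varphi_n(z)=\int_{\mathbb R}\varphi_{n-1}(z+tx_n)\,dt. \tag{1}$$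
By (1), $\varphi_n$ is constant on each line parallel to $x_n$. Let the answer be
$$A_n=\{z:\ \varphi_n(z)=0<\varphi_{n-1}(z)\}.$$
On a line $y+\mathbb Rx_n$ there are two cases. If $\varphi_n>0$ on the line, then $A_n$ misses it. If $\varphi_n=0$ on the line, then (1) gives $\varphi_{n-1}(y+tx_n)=0$ for almost every $t$, so $A_n$ is null on the line. Hence the answer is legal.

Suppose $x_1,\dots,x_n$ span $\mathbb R^d$. For each $z$, the map $u\mapsto z+\sum u_ix_i$ is a surjective affine map $\mathbb R^n\to\mathbb R^d$. In suitable linear coordinates it is a coordinate projection followed by an affine bijection, so the preimage of the null set $A$ is null. Thus $\varphi_n(z)=0$ for every $z$. If $z\in A$, then $\varphi_0(z)=1$, so there is a first $n\ge1$ with $\varphi_n(z)=0$, and for it $z\in A_n$. $\square$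

The rule makes sense in infinite dimensions too. But there no finite number of directions exhausts the space, and the last paragraph has no analogue. What should take its place?

## The same game in a Banach space

Throughout, $X\ne\{0\}$ is a separable Banach space over $\mathbb R$.

**Definition.** For nonzero $x\in X$, let $\mathcal A(x)$ be the collection of all Borel sets $A\subseteq X$ such that for each $y\in X$ the set $A\cap(\mathbb Rx+y)$ has one-dimensional Lebesgue measure zero.

This collection is closed under countable unions and under passing to Borel subsets. For example, if $V$ is a closed linear subspace and $x\notin V$, then every line parallel to $x$ meets $V$ in at most one point, so $V\in\mathcal A(x)$. If $x\in V$, then $V$ contains the line $\mathbb Rx$, and $V\notin\mathcal A(x)$.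

**Definition.** A Borel set $A\subseteq X$ is *Aronszajn-null* if for each dense sequence $(x_n)$ of nonzero elements of $X$ there exist $A_n\in\mathcal A(x_n)$, $n\in\mathbb N$, with $A\subseteq\bigcup_nA_n$.

It is known that replacing "dense" by "complete", that is, requiring only that the linear span of $\{x_n\}$ is dense, gives an equivalent definition. Here are two examples.

In $X=\mathbb R^d$ the Aronszajn-null sets are the Lebesgue-null Borel sets. Indeed, a member of $\mathcal A(x)$ is Lebesgue-null by Fubini in coordinates whose first axis is $\mathbb Rx$, so Aronszajn-null sets are Lebesgue-null. The converse is Proposition 1, since a dense sequence spans $\mathbb R^d$.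

In $X=\ell_2$ let $E_m$ be the span of the first $m$ unit vectors, and let $c_{00}=\bigcup_mE_m$ be the set of finitely supported sequences. It is a countable union of closed sets, so it is Borel. It is Aronszajn-null: given a dense sequence $(x_n)$, for each $m$ there is $n(m)$ with $x_{n(m)}\notin E_m$, so $E_m\in\mathcal A(x_{n(m)})$, and we let $A_n$ be the union of those $E_m$ with $n(m)=n$. This set will be our test case.

**Definition.** The *Aronszajn-null game* $\mathsf G_{\mathcal A}$ for a Borel set $A\subseteq X$ is played by Players $\mathbf I$ and $\mathbf{II}$ in innings $n\in\mathbb N=\{1,2,\dots\}$. In the $n$th inning $\mathbf I$ picks a nonzero $x_n\in X$, and $\mathbf{II}$ responds with some $A_n\in\mathcal A(x_n)$. Player $\mathbf I$ must play so that $(x_n)$ is dense in $X$. Player $\mathbf{II}$ wins if $A\subseteq\bigcup_nA_n$; otherwise $\mathbf I$ wins. We write $\mathbf I\not\uparrow\mathsf G_{\mathcal A}$ for $A$ if $\mathbf I$ does not have a winning strategy.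

If $\mathbf I\not\uparrow\mathsf G_{\mathcal A}$ for $A$, then $A$ is Aronszajn-null. For if $A$ is not Aronszajn-null, some dense sequence $(x_n)$ of nonzero vectors admits no cover of $A$ by sets $A_n\in\mathcal A(x_n)$, and $\mathbf I$ wins by playing that sequence. Jakub Duda and Boaz Tsaban, in "Games in Banach spaces", arXiv:math/0601556 (2006), state the converse as a conjecture: if $A$ is Aronszajn-null, then $\mathbf I\not\uparrow\mathsf G_{\mathcal A}$ for $A$.

The difficulty is the order of choices. In the definition of Aronszajn-null, the set $A_1$ may depend on the whole sequence $(x_n)$. In the game, $A_1$ may depend on $x_1$ alone. We shall see that the conjecture is true, and that $\mathbf{II}$ even has a winning strategy.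

## Positive finite-dimensional sections are not enough

Let us try the rule of Proposition 1 in $X$. Define $\varphi_n$ by the same formula; Tonelli still gives (1), and the sets $A_n=\{\varphi_n=0<\varphi_{n-1}\}$ lie in $\mathcal A(x_n)$ by the same proof. A point $z\in A$ escapes all $A_n$ exactly when
$$\lambda_n\{u\in\mathbb R^n: z+u_1x_1+\dots+u_nx_n\in A\}>0\quad\text{for all }n. \tag{2}$$
To conclude, we would need (2) to be impossible when $A$ is Aronszajn-null and $(x_n)$ is dense. It is not. Take $A=c_{00}\subseteq\ell_2$, and let $(x_n)$ be a dense sequence of nonzero finitely supported vectors. If $z\in A$, then all points $z+\sum_{i\le n}u_ix_i$ are in $A$, so $\varphi_n(z)=\infty$ for all $n\ge1$. If $z\notin A$, then none of them is, and $\varphi_n(z)=0$ for all $n\ge0$. So every answer $A_n$ is empty and $\mathbf{II}$ loses, although $c_{00}$ is Aronszajn-null.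

Condition (2) concerns finitely many directions at a time. We need something about all directions at once that contradicts coverability.

## Cube measures and the theorems

Let $t_1,t_2,\dots$ be independent random variables, uniform on $[-1,1]$, realized as the coordinates of $[-1,1]^{\mathbb N}$ with product measure $P$. If $x_n\ne0$, $\delta_n>0$ and $\sum\delta_n\|x_n\|<\infty$, then for each $z\in X$ the sum
$$w=z+\sum_n\delta_nt_nx_n$$
converges everywhere on $[-1,1]^{\mathbb N}$. It is a Borel random element of $X$, being a pointwise limit of continuous maps. We call its distribution a cube measure centered at $z$.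

**Lemma 2.** If $E\in\mathcal A(x_n)$ for some $n$, then $P(z+\sum_i\delta_it_ix_i\in E)=0$ whenever all $\delta_i>0$ and $\sum_i\delta_i\|x_i\|<\infty$.

**Proof.** Fix all $t_i$ with $i\ne n$. As $t_n$ varies, the point moves along a line parallel to $x_n$ with nonzero velocity $\delta_nx_n$. Since $E$ is null on that line, the set of $t_n\in[-1,1]$ for which the point lies in $E$ is null. Apply Fubini. $\square$

So a set that can be covered by sets $A_n\in\mathcal A(x_n)$ is null for every cube measure in the directions $(x_n)$. For instance, a nonempty open set $U$ is not Aronszajn-null: if $z\in U$ and $\sum\delta_n\|x_n\|$ is less than the distance from $z$ to $X\setminus U$ (any $\delta_n$ will do if $U=X$), then $w\in U$ surely.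

This tells us what a strategy should achieve: if a point $z\in A$ escapes all the answers, then some cube measure centered at $z$ should charge $A$. That is our main theorem.

**Theorem 3.** Let $A\subseteq X$ be Borel and $0<\varepsilon<1$. There is a rule assigning to each finite sequence $(x_1,\dots,x_n)$ of nonzero vectors a Borel set $A_n=A_n(x_1,\dots,x_n)\in\mathcal A(x_n)$, such that for every infinite sequence $(x_n)$ of nonzero vectors the set $R=A\setminus\bigcup_nA_n$ has this property: for each $z\in R$ there are $\delta_n>0$ with $\sum\delta_n\|x_n\|<\infty$ and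
$$P\Big(z+\sum_n\delta_nt_nx_n\in R\Big)\ge1-\varepsilon.$$

**Theorem 4.** Let $A$ be Borel and fix the strategy of Theorem 3. For every sequence $(x_n)$ of nonzero vectors the following are equivalent:

- (i) $A\subseteq\bigcup_nA_n'$ for some $A_n'\in\mathcal A(x_n)$;
- (ii) $P(z+\sum\delta_nt_nx_n\in A)=0$ for all $z\in X$ and all $\delta_n>0$ with $\sum\delta_n\|x_n\|<\infty$;
- (iii) the strategy's answers $A_n(x_1,\dots,x_n)$ cover $A$.

So the strategy, which does not see the future, covers $A$ whenever covering is possible with full knowledge of $(x_n)$. In particular, by the known reformulation with complete sequences, on an Aronszajn-null $A$ it also wins the game in which $\mathbf I$ is only required to play a complete sequence.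

**Theorem 5.** For a Borel set $A\subseteq X$ the following are equivalent:

1. $A$ is Aronszajn-null.
2. $\mathbf{II}$ has a winning strategy in $\mathsf G_{\mathcal A}$ on $A$.
3. $\mathbf I\not\uparrow\mathsf G_{\mathcal A}$ for $A$.
4. $P(z+\sum\delta_nt_nx_n\in A)=0$ for all $z\in X$, all dense sequences $(x_n)$ of nonzero vectors, and all $\delta_n>0$ with $\sum\delta_n\|x_n\|<\infty$.
5. $\mathbf{II}$ has a strategy in $\mathsf G_{\mathcal A}$ such that in every play with $(x_n)$ dense, each point of $A$ lies in $A_n$ for infinitely many $n$.

The conjecture is (1)⇒(3) of Theorem 5. Theorems 4 and 5 follow quickly from Theorem 3, as we show in the last section. The work is in Theorem 3.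

## Density points along one direction

We want a survivor $z$ to carry a cube measure that charges $A$, so we must build the cube around $z$ direction by direction. The tool for one direction is Lebesgue's density theorem: for measurable $S\subseteq\mathbb R$, almost every $t\in S$ satisfies $\frac1{2\delta}\lambda(S\cap[t-\delta,t+\delta])\to1$ as $\delta\downarrow0$, where $\lambda=\lambda_1$.

**Lemma 6.** For Borel $B\subseteq X$ and $x\ne0$ let $D_x(B)$ be the set of $z\in B$ with
$$g_\delta(z):=\frac1{2\delta}\lambda\{t\in[-\delta,\delta]:z+tx\in B\}\to1\quad\text{as }\delta\downarrow0.$$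
Then $D_x(B)$ is Borel and $B\setminus D_x(B)\in\mathcal A(x)$.

**Proof.** The map $(z,t)\mapsto1_B(z+tx)$ is Borel on $X\times\mathbb R$, so each $g_\delta$ is Borel by Tonelli. For fixed $z$, the function $\delta\mapsto g_\delta(z)$ is continuous on $(0,\infty)$, so the limit may be taken along rational $\delta$: the condition is that for every $p\in\mathbb N$ there is $q\in\mathbb N$ with $g_\delta(z)\ge1-1/p$ for all rational $\delta\in(0,1/q)$. This involves countably many Borel conditions, so $D_x(B)$ is Borel.

On a line $y+\mathbb Rx$ put $S=\{t:y+tx\in B\}$. Then $y+tx\in B\setminus D_x(B)$ if and only if $t\in S$ and $t$ is not a density point of $S$. Such $t$ form a null set by the density theorem. $\square$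

For a closed subspace $V$: if $x\in V$, then $g_\delta=1$ on $V$ and $D_x(V)=V$; if $x\notin V$, then $g_\delta=0$ on $V$ and $D_x(V)=\emptyset$.

So at the cost of a legal answer $B\setminus D_x(B)$, Player $\mathbf{II}$ may assume that a surviving point of $B$ sees $B$ with probability close to $1$ on a short enough segment in direction $x$.

## Closed sets

We prove Theorem 3 first for closed $A$. Three observations shape the construction.

First, suppose we already have $\delta_1,\dots,\delta_{k-1}$ such that $z+\sum_{i<k}\delta_it_ix_i\in A$ with probability close to $1$, and we want to add a direction $x_k$. Condition on $t_k$: we then need the first $k-1$ directions to work, with the same $\delta_1,\dots,\delta_{k-1}$, at the point $z+\delta_kt_kx_k$ for most $t_k$. So we apply Lemma 6 not to $A$ but to the set of points at which $\delta_1,\dots,\delta_{k-1}$ work.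

Second, the right $\delta_k$ depends on $z$. But it may be taken from a countable set, so Player $\mathbf{II}$ can handle all choices at once: $\mathcal A(x_k)$ is closed under countable unions.

Third, each step costs a little probability, and the total loss must stay below $\varepsilon$. Put
$$\eta_k=\varepsilon(1-2^{-k}),\qquad 0=\eta_0<\eta_1<\eta_2<\dots<\varepsilon.$$

**Proposition 7.** Theorem 3 holds when $A$ is closed.

**Proof.** For a sequence $c=(j_1,\dots,j_k)$ of integers with $j_i\ge i$, and given $x_1,\dots,x_k$, let $\delta_i=2^{-j_i}/(1+\|x_i\|)$. Put $B_\emptyset=A$. If $c$ has length $k-1$ and $j\ge k$, put $j_k=j$ and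
$$B_{c,j}=\Big\{z\in D_{x_k}(B_c):\ P\Big(z+\sum_{i=1}^k\delta_it_ix_i\in A\Big)>1-\eta_k\Big\}.$$
These sets are Borel by Lemma 6 and Tonelli. The answer in inning $k$ is $A_k=\bigcup_c(B_c\setminus D_{x_k}(B_c))$, the union being over the countably many $c$ of length $k-1$. It is in $\mathcal A(x_k)$ by Lemma 6 and depends only on $x_1,\dots,x_k$.

We claim that $D_{x_k}(B_c)=\bigcup_{j\ge k}B_{c,j}$ for $c$ of length $k-1$. Let $z\in D_{x_k}(B_c)$. Every $y\in B_c$ satisfies $P(y+\sum_{i<k}\delta_it_ix_i\in A)\ge1-\eta_{k-1}$: for $k=1$ this says $P(y\in A)\ge1$, and for $k>1$ it is in the definition of $B_c$. Conditioning on $t_k$, with $\delta_k=2^{-j}/(1+\|x_k\|)$, gives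
$$P\Big(z+\sum_{i\le k}\delta_it_ix_i\in A\Big)\ge(1-\eta_{k-1})\,P(z+\delta_kt_kx_k\in B_c)=(1-\eta_{k-1})\,g_{\delta_k}(z),$$
where $g_\delta$ is formed for $B=B_c$ and $x=x_k$. As $j\to\infty$, the right side tends to $1-\eta_{k-1}>1-\eta_k$. So $z\in B_{c,j}$ for large $j$. The other inclusion holds by definition.

Now let $z\in R=A\setminus\bigcup_nA_n$. We have $z\in B_\emptyset$. If $z\in B_c$ with $c$ of length $k-1$, then $z\notin A_k$ forces $z\in D_{x_k}(B_c)$, and the claim gives $z\in B_{c,j_k}$ for some $j_k\ge k$. So we obtain $(j_k)$, hence $(\delta_k)$, with $\delta_k\|x_k\|\le2^{-k}$, and $w_n=z+\sum_{i\le n}\delta_it_ix_i$ satisfies $P(w_n\in A)>1-\eta_n>1-\varepsilon$ for all $n$. Moreover $w_n\to w=z+\sum_i\delta_it_ix_i$ everywhere. If $w_n\in A$ for infinitely many $n$, then $w\in A$, because $A$ is closed. By Fatou's lemma applied to complements,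
$$P(w\in A)\ge P\Big(\limsup_n\{w_n\in A\}\Big)\ge\limsup_nP(w_n\in A)\ge1-\varepsilon.$$
By Lemma 2, $P(w\in\bigcup_nA_n)=0$. So $P(w\in R)\ge1-\varepsilon$. $\square$

Where did we use that $A$ is closed? Only in passing from $w_n\in A$ to $w\in A$. For general Borel sets this is exactly where the construction breaks. Run it on $A=c_{00}$, against a dense sequence of nonzero finitely supported vectors. Since $A+\mathbb Rx_k=A$, we have $D_{x_k}(A)=A$, and by induction every $B_c$ equals $A$. So every answer is empty, no point is covered, and for each $z\in A$ we have $w_n\in A$ surely for all $n$. Yet $P(w\in A)=0$ by Lemma 2, because $A$ can be covered.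

For $c_{00}$ there is an easy repair: run the strategy of Proposition 7 for each closed set $E_m$ and answer with the union. In effect, each point first commits to a closed piece of $A$ and then starts to build its cube. A general Borel set is not a countable union of closed sets, so a single commitment at the start will not do. The remedy is to spread the commitment over the innings: in inning $k$ the point commits to one more coordinate of a description of $A$, and only the infinite sequence of commitments traps the limit $w$ in $A$.

## Trapping limits with a monotone scheme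

**Step 1. What we need.** We look for Borel sets $A^{m_1\dots m_k}\subseteq A$, indexed by finite sequences of positive integers, with $A^\emptyset=A$ and

- (a) for fixed $m_1,\dots,m_{k-1}$, the sets $A^{m_1\dots m_{k-1}m}$ increase with $m$, and their union is $A^{m_1\dots m_{k-1}}$;
- (b) $\bigcap_k\overline{A^{m_1\dots m_k}}\subseteq A$ for every $(m_i)\in\mathbb N^{\mathbb N}$.

Property (a) lets a point commit at an arbitrarily small cost in probability, by continuity of measure along increasing unions. Property (b) handles the limit.

For example, let $A=\bigcap_k\bigcup_mF_{k,m}$, where each $F_{k,m}$ is closed and $F_{k,m}\subseteq F_{k,m+1}$. Put $A^{m_1\dots m_k}=A\cap F_{1,m_1}\cap\dots\cap F_{k,m_k}$. Then (a) holds because $A\subseteq\bigcup_mF_{k,m}$ for each $k$, and (b) holds because $\bigcap_k\overline{A^{m_1\dots m_k}}\subseteq\bigcap_kF_{k,m_k}\subseteq A$.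

**Step 2. A scheme for every nonempty Borel set.** By the Lusin–Souslin theorem (Kechris, *Classical Descriptive Set Theory*, 13.7 and 15.1), for Borel $A\ne\emptyset$ there are a closed set $F\subseteq\mathbb N^{\mathbb N}$ and a continuous injection $f:F\to X$ with $f(F)=A$, and $f$ maps Borel subsets of $F$ to Borel sets. Put $A^\emptyset=A$ and
$$A^{m_1\dots m_k}=f\big(\{s\in F:\ s_i\le m_i\text{ for }i\le k\}\big).$$
These sets are Borel. Property (a) is clear, since each $s_k$ is at most some $m$.

**Lemma 8.** The sets of Step 2 satisfy (b).

**Proof.** Let $w\in\bigcap_k\overline{A^{m_1\dots m_k}}$. For each $k$ choose $s^k\in F$ with $s^k_i\le m_i$ for $i\le k$ and $\|f(s^k)-w\|<1/k$. For each $i$, the sequence $(s^k_i)_k$ is bounded: it is at most $m_i$ for all $k\ge i$, and only finitely many terms remain. So it takes finitely many values, and by a diagonal argument some subsequence of $(s^k)$ converges in $\mathbb N^{\mathbb N}$ to some $s$. Since $F$ is closed, $s\in F$. By continuity $f(s)=w$. So $w\in A$. $\square$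

The inequality $s_i\le m_i$, rather than $s_i=m_i$, is what serves both purposes: it makes the sets increase in $m$, as (a) requires, and it still leaves only finitely many values for each coordinate, which gives the compactness in Lemma 8.

## The strategy for Borel sets: proof of Theorem 3

If $A=\emptyset$, answer $A_n=\emptyset$ always. Otherwise fix sets $A^{m_1\dots m_k}$ as in Step 2, and let $\eta_k=\varepsilon(1-2^{-k})$ as before.

**Step 3. The strategy.** We repeat the construction for closed sets, but each point now chooses in inning $k$ both a scale $j_k$ and a commitment $m_k$. Let $C_k$ be the countable set of sequences $c=(j_1,m_1,\dots,j_k,m_k)$ of positive integers with $j_i\ge i$; so $C_0=\{\emptyset\}$. Given $c\in C_k$ and $x_1,\dots,x_k$, let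
$$\delta_i=\frac{2^{-j_i}}{1+\|x_i\|}.$$
Define Borel sets $B_c\subseteq A$ for $c\in C_k$, depending only on $x_1,\dots,x_k$, by recursion. Put $B_\emptyset=A$. For $c\in C_{k-1}$, $j\ge k$ and $m\ge1$, put $j_k=j$, $m_k=m$ and
$$B_{c,j,m}=\Big\{z\in D_{x_k}(B_c):\ P\Big(z+\sum_{i=1}^k\delta_it_ix_i\in A^{m_1\dots m_k}\Big)>1-\eta_k\Big\}. \tag{3}$$
This set is Borel: $D_{x_k}(B_c)$ is Borel by Lemma 6, and the probability in (3) is a Borel function of $z$ by Tonelli, since $(z,t)\mapsto1_{A^{m_1\dots m_k}}(z+\sum_{i\le k}\delta_it_ix_i)$ is Borel on $X\times[-1,1]^k$. The answer in inning $k$ is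
$$A_k=\bigcup_{c\in C_{k-1}}\big(B_c\setminus D_{x_k}(B_c)\big). \tag{4}$$
It depends only on $x_1,\dots,x_k$. By Lemma 6 it is a countable union of members of $\mathcal A(x_k)$, so $A_k\in\mathcal A(x_k)$.

**Step 4. A density point can always choose a scale and a commitment.** We show that for $c\in C_{k-1}$,
$$D_{x_k}(B_c)=\bigcup_{j\ge k,\ m\ge1}B_{c,j,m}. \tag{5}$$
The inclusion $\supseteq$ holds by definition. For the other one, note first that every $y\in B_c$ satisfies
$$P\Big(y+\sum_{i<k}\delta_it_ix_i\in A^{m_1\dots m_{k-1}}\Big)\ge1-\eta_{k-1}. \tag{6}$$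
For $k=1$ this says $P(y\in A)\ge1$, which holds because $B_\emptyset=A$; for $k>1$ it is part of the definition (3) of $B_c$.

Let $z\in D_{x_k}(B_c)$, and let $\delta_k=2^{-j}/(1+\|x_k\|)$ with $j\ge k$. Condition on $t_k$, which is independent of $t_1,\dots,t_{k-1}$. For those values of $t_k$ for which $y=z+\delta_kt_kx_k$ lies in $B_c$, the conditional probability that $y+\sum_{i<k}\delta_it_ix_i\in A^{m_1\dots m_{k-1}}$ is at least $1-\eta_{k-1}$, by (6). Hence
$$P\Big(z+\sum_{i\le k}\delta_it_ix_i\in A^{m_1\dots m_{k-1}}\Big)\ge(1-\eta_{k-1})\,P(z+\delta_kt_kx_k\in B_c). \tag{7}$$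
Since $\delta_kt_k$ is uniform on $[-\delta_k,\delta_k]$, the last probability is $g_{\delta_k}(z)$ for the set $B_c$ and the direction $x_k$. It tends to $1$ as $j\to\infty$, because $z\in D_{x_k}(B_c)$. So the right side of (7) tends to $1-\eta_{k-1}>1-\eta_k$, and we can fix $j\ge k$ for which the left side exceeds $1-\eta_k$.

With $j$ fixed, let $m\to\infty$. By (a), $A^{m_1\dots m_{k-1}m}$ increases to $A^{m_1\dots m_{k-1}}$, so
$$P\Big(z+\sum_{i\le k}\delta_it_ix_i\in A^{m_1\dots m_{k-1}m}\Big)$$
increases to the left side of (7). For some $m$ it exceeds $1-\eta_k$, and then $z\in B_{c,j,m}$.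

**Step 5. A survivor builds an infinite cube and an infinite commitment.** Let $(x_n)$ be any sequence of nonzero vectors and let $z\in R=A\setminus\bigcup_nA_n$. We have $z\in B_\emptyset=A$. If $z\in B_c$ with $c\in C_{k-1}$, then $z\notin A_k$, so by (4) $z\in D_{x_k}(B_c)$, and by (5) $z\in B_{c,j_k,m_k}$ for some $j_k\ge k$ and $m_k\ge1$. By induction we obtain infinite sequences $(j_k)$ and $(m_k)$, and hence $(\delta_k)$. Put $w_n=z+\sum_{i\le n}\delta_it_ix_i$. By (3),
$$P(w_n\in A^{m_1\dots m_n})>1-\eta_n>1-\varepsilon\qquad(n\in\mathbb N). \tag{8}$$
Also $\delta_i\|x_i\|\le2^{-j_i}\le2^{-i}$. So $\sum\delta_i\|x_i\|<\infty$, and $w_n\to w:=z+\sum_i\delta_it_ix_i$ everywhere.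

**Step 6. The limit lies in $A$ with probability at least $1-\varepsilon$.** Fix $k$. For $n\ge k$ we have $A^{m_1\dots m_n}\subseteq A^{m_1\dots m_k}$, so (8) gives $P(w_n\in A^{m_1\dots m_k})>1-\varepsilon$. Whenever $w_n\in A^{m_1\dots m_k}$ for infinitely many $n$, the limit $w$ is in the closure. Therefore
$$P\big(w\in\overline{A^{m_1\dots m_k}}\big)\ge P\Big(\limsup_n\{w_n\in A^{m_1\dots m_k}\}\Big)\ge\limsup_nP(w_n\in A^{m_1\dots m_k})\ge1-\varepsilon,$$
where the second inequality is Fatou's lemma for the complements. The closed sets $\overline{A^{m_1\dots m_k}}$ decrease in $k$, so by continuity of $P$ along decreasing sequences, $P\big(w\in\bigcap_k\overline{A^{m_1\dots m_k}}\big)\ge1-\varepsilon$. By Lemma 8 this intersection is contained in $A$. So $P(w\in A)\ge1-\varepsilon$.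

**Step 7. From $A$ to $R$.** By Lemma 2 and countable subadditivity, $P(w\in\bigcup_nA_n)=0$. Since $R=A\setminus\bigcup_nA_n$, we get $P(w\in R)\ge1-\varepsilon$. This proves Theorem 3. $\square$

**The strategy on $c_{00}$.** The proof used only properties (a) and (b) of the scheme, so for a particular set we may use a more convenient one. For $A=c_{00}$ take $F_{1,m}=E_m$, and $F_{k,m}=\ell_2$ for $k\ge2$, in the example of Step 1. Then $A^{m_1\dots m_k}=E_{m_1}$ for $k\ge1$. Let $\mathbf I$ play nonzero finitely supported vectors. In inning 1, $D_{x_1}(c_{00})=c_{00}$, so $A_1=\emptyset$. If $x_1\in E_m$, then $B_{j,m}=E_m$: for $z\in E_m$ the probability in (3) is $1$, and for $z\in c_{00}\setminus E_m$ it is $0$. If $x_1\notin E_m$, then $z+\delta_1t_1x_1\in E_m$ for at most one value of $t_1$, and $B_{j,m}=\emptyset$.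

From then on, consider a nonempty $B_c$, with $c\in C_{k-1}$ and $k\ge2$. We claim that $B_c=E_{m_1}$ and $x_1,\dots,x_{k-1}\in E_{m_1}$; for $k=2$ we have just seen this. If $x_k\in E_{m_1}$, then $D_{x_k}(B_c)=E_{m_1}$ and the probability in (3) is $1$ on it, so the next sets $B_{c,j,m}$ all equal $E_{m_1}$. If $x_k\notin E_{m_1}$, then $D_{x_k}(B_c)=\emptyset$ and the next sets are empty. So the claim holds by induction, and for $k\ge2$
$$A_k=\bigcup\{E_m:\ x_1,\dots,x_{k-1}\in E_m,\ x_k\notin E_m\}.$$
If $(x_n)$ is dense, then every $E_m$ with $x_1\in E_m$ is contained in the answer at the first $k$ with $x_k\notin E_m$. Since the $E_m$ increase, these sets $E_m$ cover $c_{00}$. The commitment $m_1$ is what the earlier attempts lacked.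

## From survivors to winning strategies: proofs of Theorems 4 and 5

**Proof of Theorem 4.** (iii)⇒(i): take $A_n'=A_n(x_1,\dots,x_n)$.

(i)⇒(ii): by Lemma 2 each event $\{z+\sum\delta_it_ix_i\in A_n'\}$ has probability zero. Since $A\subseteq\bigcup_nA_n'$, countable subadditivity gives (ii).

(ii)⇒(iii): suppose there is a point $z\in R=A\setminus\bigcup_nA_n$. Theorem 3 gives $\delta_n>0$ with $\sum\delta_n\|x_n\|<\infty$ and $P(z+\sum\delta_nt_nx_n\in A)\ge1-\varepsilon>0$, which contradicts (ii). So $R=\emptyset$. $\square$

**Proof of Theorem 5.** (1)⇒(2): let $A$ be Aronszajn-null, and let $\mathbf{II}$ use the strategy of Theorem 3, say with $\varepsilon=\frac12$. In a legal play $(x_n)$ is dense, so (i) of Theorem 4 holds by the definition of Aronszajn-null. Then (iii) holds, that is, $A\subseteq\bigcup_nA_n$, and $\mathbf{II}$ wins.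

(2)⇒(3): if $\mathbf I$ also had a winning strategy, playing it against the winning strategy of $\mathbf{II}$ would produce a play with $(x_n)$ dense that both players win, which is impossible.

(3)⇒(1): this is the easy implication proved after the definition of the game.

(1)⇔(4): condition (1) says that (i) of Theorem 4 holds for every dense sequence of nonzero vectors, and condition (4) says that (ii) does. These agree by Theorem 4.

(5)⇒(2): a point that lies in $A_n$ for infinitely many $n$ lies in $\bigcup_nA_n$.

(1)⇒(5): the purpose here is to restart the strategy in every inning. For $n\ge k$, let $A^{(k)}_n$ be the answer of the strategy of Theorem 3 to the sequence $(x_k,x_{k+1},\dots,x_n)$; it lies in $\mathcal A(x_n)$. Let $\mathbf{II}$ answer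
$$A_n=\bigcup_{k\le n}A^{(k)}_n\in\mathcal A(x_n),$$
which depends only on $x_1,\dots,x_n$. Suppose $(x_n)$ is dense. Since $X\ne\{0\}$, the space $X$ has no isolated points, so a dense set stays dense after finitely many points are removed. Hence each tail $(x_n)_{n\ge k}$ is dense. The argument for (1)⇒(2), applied to the tail, gives
$$A\subseteq\bigcup_{n\ge k}A^{(k)}_n\subseteq\bigcup_{n\ge k}A_n\qquad\text{for every }k.$$
So every point of $A$ lies in $A_n$ for infinitely many $n$.

We have shown (1)⇒(2)⇒(3)⇒(1), (1)⇔(4), and (1)⇒(5)⇒(2), so all five conditions are equivalent. In particular, if $A$ is Aronszajn-null, then $\mathbf I\not\uparrow\mathsf G_{\mathcal A}$ for $A$, and $\mathbf{II}$ has a winning strategy. $\square$
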